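# A maximal smooth Hardy field that is not a maximal Hardy field

## 1. The germs approximated by a Hardy field

These notes turn on one construction. To a Hardy field $M$ we attach the set $\operatorname{cl}(M)$ of all germs that $M$ approximates, together with any finite number of derivatives, to within every positive element of $M$. Here are the definitions.

"Germ" means germ at $+\infty$ of a real-valued function on a half-line $(a,+\infty)$, and an equality or inequality between germs is meant to hold eventually, that is, on some half-line. Evaluating a germ at $t_n$, where $t_n\to\infty$, makes sense for large $n$. We write $\mathcal C^{<\infty}$ for the ring of germs $f$ such that for each $k$ there is $a_k$ with $f$ of class $C^k$ on $(a_k,\infty)$; the $a_k$ may run off to infinity. $\mathcal C^\infty$ and $\mathcal C^\omega$ are the rings of germs of functions that are smooth, respectively real analytic, on one half-line.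

**Definition 1.1.** A *Hardy field* is a subfield $H$ of the ring of germs of differentiable functions which is closed under differentiation. For $r\in\{\infty,\omega\}$, a *$\mathcal C^r$-Hardy field* is a Hardy field contained in $\mathcal C^r$. A *maximal Hardy field* is a Hardy field not properly contained in any Hardy field; a *maximal $\mathcal C^r$-Hardy field* is a $\mathcal C^r$-Hardy field not properly contained in any $\mathcal C^r$-Hardy field.

For example $\mathbb Q$, $\mathbb R$, $\mathbb R(x)$ and $\mathbb R(x,e^x)$ are Hardy fields. No Hardy field contains $\sin x$: it is a nonzero germ with zeros arbitrarily far out, so it has no inverse. Let us record what this remark gives. Let $H$ be a Hardy field.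

* $\mathbb Q\subseteq H\subseteq\mathcal C^{<\infty}$. Indeed if $f\in H$, then $f,f',\dots,f^{(k)}$ are all in $H$ and hence differentiable on a common half-line, so $f$ is $C^k$ there.
* If $0\ne g\in H$, then $1/g\in H$, so $g$ is eventually nonvanishing, and by continuity it has eventually constant sign. So $H$ is an ordered field, with $|g|\in H$ for $g\in H$ and $\min(g,h)\in H$ for $g,h\in H$. In particular, *an element of $H$ that is positive at points $t_n\to\infty$ is eventually positive.*
* Applying this to $g'$: each $g\in H$ is eventually monotone.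

Write $H^{\ne}=H\setminus\{0\}$ and $H^{>0}=\{g\in H:g>0\}$.

**Building Hardy fields (1.1).** Let $R\subseteq\mathcal C^{<\infty}$ be a subring, closed under $'$, each of whose nonzero elements is eventually nonvanishing. Then products of nonzero elements are nonzero, the quotients $p/q$ with $p,q\in R$, $q\ne0$, are germs in $\mathcal C^{<\infty}$, and they form a field $\operatorname{Frac}R$ closed under $'$ by the quotient rule. So $\operatorname{Frac}R$ is a Hardy field.

For a Hardy field $K$ let $K\{Y\}$ be the ring of differential polynomials, i.e. polynomials over $K$ in $Y,Y',Y'',\dots$. For $a\in\mathcal C^{<\infty}$ put $K\{a\}=\{P(a):P\in K\{Y\}\}$. If each nonzero element of $K\{a\}$ is eventually nonvanishing (for example if $K\cup\{a\}$ lies in some Hardy field), then $K\langle a\rangle:=\operatorname{Frac}K\{a\}$ is the smallest Hardy field containing $K$ and $a$. We call $a$ *differentially transcendental* over $K$ if $P(a)\neq0$ for all nonzero $P\in K\{Y\}$, and *differentially algebraic* otherwise. The germ $e^x$ is differentially algebraic over $\mathbb Q$: take $P=Y'-Y$.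

**Smoothness passes to generated fields (1.2).** If a Hardy field contains a set $X\subseteq\mathcal C^r$, $r\in\{\infty,\omega\}$, then the differential field generated by $X$ inside it consists of quotients $p/q$, where $p,q$ are polynomials over $\mathbb Q$ in finitely many derivatives of elements of $X$ and $q$ is eventually nonvanishing. So this field is a $\mathcal C^r$-Hardy field.

**Definition 1.2.** For a Hardy field $M$,
$$\operatorname{cl}(M)=\{f\in\mathcal C^{<\infty}:\ \forall\varphi\in M^{>0}\ \forall k\ \exists h\in M:\ |(f-h)^{(i)}|\le\varphi\ \text{ eventually, for } i=0,\dots,k\}.$$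

Clearly $M\subseteq\operatorname{cl}(M)$. Two computations by hand:

**Example 1.3.** Let $M=\mathbb R$. Then $f\in\operatorname{cl}(\mathbb R)$ means: for each $\epsilon>0$ and $k$ some constant is eventually within $\epsilon$ of $f$, and $|f^{(i)}|\le\epsilon$ for $1\le i\le k$. So $\operatorname{cl}(\mathbb R)$ consists of the $f\in\mathcal C^{<\infty}$ that tend to a finite limit and all of whose derivatives tend to $0$. It contains $e^{-x}\sin x$, so it is not contained in a Hardy field. Likewise $e^{-x}\sin x\in\operatorname{cl}(\mathbb R(x))$ with approximant $h=0$: its derivatives are bounded by constant multiples of $e^{-x}$, and each $\varphi\in\mathbb R(x)^{>0}$ satisfies $\varphi\ge x^{-m}$ eventually for some $m$.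

So for small fields, $\operatorname{cl}(M)$ is useless for building Hardy fields. We shall see that for large enough $M$ the situation reverses: $\operatorname{cl}(M)$ always lies in a Hardy field.

What this is for is the following question, from Matthias Aschenbrenner, Lou van den Dries, Joris van der Hoeven, "Filling gaps in Hardy fields", arXiv:2308.02446 (2023): *is every maximal $\mathcal C^\infty$-Hardy field a maximal Hardy field?* In other words, if a smooth Hardy field cannot be enlarged by smooth germs, might it still be enlarged by germs that are only $C^k$ for every $k$ eventually? The answer is that it might: ZFC, with no extra axiom, proves that there is a maximal $\mathcal C^\infty$-Hardy field that is not a maximal Hardy field.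

**Theorem A.** *There are a set $A\subseteq\mathcal C^\omega$ contained in a $\mathcal C^\omega$-Hardy field, and $f\in\mathcal C^{<\infty}\setminus\mathcal C^\infty$, such that for every Hardy field $M\supseteq A$, $M\cup\{f\}$ is contained in a Hardy field. Hence no maximal $\mathcal C^\infty$-Hardy field containing $A$ (and such fields exist) is a maximal Hardy field.*

Here is how $\operatorname{cl}$ enters. We control $A$, but not $M$, which comes out of Zorn's lemma. We shall choose $A$ so that *every* Hardy field $M\supseteq A$ is large and has $f\in\operatorname{cl}(M)$; then $M\cup\{f\}\subseteq\operatorname{cl}(M)$ lies in a Hardy field. Two further theorems, B and C, complement Theorem A and are stated in Sections 9 and 10.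

## 2. Bounded sets of germs and the cardinal $\mathfrak b$

**Definition 2.1.** A set $S$ of continuous germs is *bounded* if there is a continuous germ $\varphi$ with $|s|\le\varphi$ (eventually) for all $s\in S$. For $g,h\in\omega^\omega$ write $g\le^*h$ if $g(n)\le h(n)$ for all but finitely many $n$; $\mathfrak b$ is the least cardinality of a subset of $\omega^\omega$ with no upper bound for $\le^*$.

The half-line on which $|s|\le\varphi$ holds may depend on $s$. For example $\mathbb R(x)$ is bounded by $e^x$. The cardinal $\mathfrak b$ is uncountable: given $g_0,g_1,\dots$, the function $g(n)=\max_{k\le n}g_k(n)$ satisfies $g_k\le^*g$ for all $k$. Also $\mathfrak b\le2^{\aleph_0}$, since $\omega^\omega$ itself is unbounded.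

If a Hardy field $L$ is bounded by $\varphi$, then $\varphi\ge1$ as $1\in L$, and applying the bound to $1/g$ for $g\in L^{\ne}$ shows that the continuous germ $\eta=1/\varphi$ satisfies
$$0<\eta\le|g|\quad\text{for all } g\in L^{\ne}. \tag{2.1}$$
So a bounded Hardy field has room below it: one positive germ lies below all its positive elements.

**Lemma 2.2.** *If $|S|<\mathfrak b$, then $S$ is bounded. A union of fewer than $\mathfrak b$ bounded sets is bounded.*

*Proof.* For $s\in S$ put $s^*(n)=\lceil\max_{[n,n+1]}|s|\rceil$ for large $n$ (so that a representative is continuous on $[n,\infty)$) and $s^*(n)=0$ otherwise. Take $g\in\omega^\omega$ with $s^*\le^*g$ for all $s\in S$. Let $\varphi(n)=\max(g(n-1),g(n))$ for $n\ge1$, and interpolate linearly. Both endpoint values on $[n,n+1]$ are $\ge g(n)$, so $\varphi\ge g(n)$ there, and $|s|\le\varphi$ eventually. For the second statement choose a bound for each set; the set of these bounds has fewer than $\mathfrak b$ elements, so it is bounded. $\square$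

In particular every countable Hardy field is bounded.

**Lemma 2.3.** *There is an unbounded family $(u_\alpha)_{\alpha<\mathfrak b}$ of continuous functions $[0,\infty)\to[1,\infty)$.*

*Proof.* Let $(g_\alpha)_{\alpha<\mathfrak b}$ be unbounded in $\omega^\omega$, and let $u_\alpha\ge1$ be continuous with $u_\alpha(n)\ge g_\alpha(n)$ for all $n$. If a continuous germ $\varphi$ bounded all $u_\alpha$, then $n\mapsto\lceil\varphi(n)\rceil$ (with value $0$ at the finitely many $n$ where it is undefined) would bound all $g_\alpha$ for $\le^*$. $\square$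

## 3. Closures of unbounded Hardy fields

Let $M$ be unbounded. No continuous positive germ lies below all of $M^{>0}$, since its reciprocal would bound $M$. The next lemma upgrades this from continuous germs to sequences of points, and this is where monotonicity of elements of $M$ is used.

**Lemma 3.1.** *Let $M$ be an unbounded Hardy field, $t_n\to\infty$, $c_n>0$. Then some $\varphi\in M^{>0}$ satisfies $\varphi(t_n)<c_n$ for infinitely many $n$.*

(For $M=\mathbb R$, $t_n=n$, $c_n=e^{-n}$ the conclusion fails, so unboundedness matters.)

*Proof.* Suppose not: for each $\varphi\in M^{>0}$ we have $\varphi(t_n)\ge c_n$ for all large $n$. This persists for subsequences, so we may assume $(t_n)$ strictly increasing. Taking $\varphi=1/g$ we get, for each $g\in M^{>0}$,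
$$g(t_n)\le 1/c_n\quad\text{for all large }n. $$
Fix a continuous $\varphi_0\ge1$ with $\varphi_0\ge1/c_{n+1}$ on $[t_n,t_{n+1}]$ for all $n$. We show that $\varphi_0$ bounds $M$, a contradiction.

First, let $g\in M^{>0}$ be eventually nondecreasing. For large $n$ we have $g\le g(t_{n+1})\le1/c_{n+1}\le\varphi_0$ on $[t_n,t_{n+1}]$. So $g\le\varphi_0$ eventually.

Now let $g\in M^{\ne}$ be arbitrary. Then $|g|\in M^{>0}$ is eventually monotone. If it is eventually nondecreasing, then $|g|\le\varphi_0$ by the first case. If it is eventually nonincreasing, then $|g|\le N$ for some positive integer $N$. The constant $N$ is a nondecreasing element of $M^{>0}$, so $N\le\varphi_0$ by the first case, and $|g|\le\varphi_0$. $\square$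

**Proposition 3.2.** *If $M$ is an unbounded Hardy field, then $\operatorname{cl}(M)$ is a differential ring whose nonzero elements are eventually nonvanishing. So $\operatorname{Frac}\operatorname{cl}(M)$ is a Hardy field containing $\operatorname{cl}(M)\supseteq M$. In particular, an unbounded maximal Hardy field $M$ satisfies $\operatorname{cl}(M)=M$.*

*Proof.* **Step 1: sums, negatives, derivatives.** This step is for the easy ring operations. If $f,g\in\operatorname{cl}(M)$, approximate each within $\varphi/2\in M^{>0}$ and add; negatives are clear. For $f'$ with given $k,\varphi$, take $h\in M$ approximating $f$ within $\varphi$ up to order $k+1$; then $h'\in M$ approximates $f'$ up to order $k$.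

**Step 2: products.** This step shows that $\operatorname{cl}(M)$ is a ring; the sizes of $f,g$ must first be bounded by an element of $M$. Let $f,g\in\operatorname{cl}(M)$, $k$ and $\varphi\in M^{>0}$ be given. Take $h_0,l_0\in M$ with $|(f-h_0)^{(i)}|,|(g-l_0)^{(i)}|\le1$ for $i\le k$, and put
$$B=2+\sum_{i\le k}\bigl(|h_0^{(i)}|+|l_0^{(i)}|\bigr)\in M.$$
Then $B\geq 1$ and $|f^{(i)}|,|g^{(i)}|\le B-1$ for $i\le k$. Put $\theta=\varphi/\bigl(2^{k+1}B(1+\varphi)\bigr)\in M^{>0}$; note $\theta\le1$. Pick $h,l\in M$ with $|(f-h)^{(i)}|,|(g-l)^{(i)}|\le\theta$ for $i\le k$. Then $|h^{(i)}|\le B-1+\theta\le B$. From $fg-hl=(f-h)g+h(g-l)$ and Leibniz' rule, for $i\le k$,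
$$|(fg-hl)^{(i)}|\le 2^i\theta B+2^i B\theta\le 2^{k+1}\theta B=\frac{\varphi}{1+\varphi}\le\varphi .$$

**Step 3: producing a sign change.** This step prepares the nonvanishing statement: from a bad element we make one that takes both signs arbitrarily far out. Suppose $f\in\operatorname{cl}(M)$ is a nonzero germ with zeros arbitrarily far out. We claim that some $g\in\operatorname{cl}(M)$ has $g(s_n)>0$ and $g(t_n)<0$ for sequences $s_n,t_n\to\infty$. If $f$ is not such a $g$, then, after replacing $f$ by $-f$ if necessary, $f\ge0$ eventually, and there are $s_n,t_n\to\infty$ with $f(s_n)>0$ and $f(t_n)=0$. Lemma 3.1 gives $\varphi\in M^{>0}$ with $\varphi(s_n)<f(s_n)$ for infinitely many $n$. Put $g=f-\varphi\in\operatorname{cl}(M)$. Then $g(s_n)>0$ for infinitely many $n$, and $g(t_n)=-\varphi(t_n)<0$ for large $n$. Pass to subsequences.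

**Step 4: transferring the sign change to $M$.** This step gives the contradiction: an approximant in $M$ inherits the oscillation. Lemma 3.1 gives $\varphi_1,\varphi_2\in M^{>0}$ with $\varphi_1(s_n)<g(s_n)$ for infinitely many $n$ and $\varphi_2(t_n)<-g(t_n)$ for infinitely many $n$. Let $\varphi=\min(\varphi_1,\varphi_2)\in M^{>0}$ and take $h\in M$ with $|g-h|\le\varphi$ eventually. For infinitely many $n$ we have $h(s_n)\ge g(s_n)-\varphi_1(s_n)>0$, and for infinitely many $n$ we have $h(t_n)\le g(t_n)+\varphi_2(t_n)<0$. This contradicts $h\in M$.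

**Step 5: conclusion.** By Steps 1–4 and (1.1), $\operatorname{Frac}\operatorname{cl}(M)$ is a Hardy field containing $M$. If $M$ is a maximal Hardy field, it equals $M$, so $\operatorname{cl}(M)=M$. $\square$

The unboundedness hypothesis cannot be dropped for any $M$ at all. To see this we build a small oscillating germ, which will be needed again.

**Lemma 3.3.** *Let $\eta>0$ be a continuous germ. There are $o\in\mathcal C^\infty$ and $c_n>0$ with $o(n)=(-1)^nc_n$ for all large integers $n$ and $|o^{(i)}|\le\eta$ eventually, for every $i$.*

*Proof.* Let $\theta$ be a $C^\infty$ function supported in $[-\frac13,\frac13]$ with $\theta(0)=1$. For $n\ge n_0$ (so large that $\eta$ is continuous and positive on $[n_0-\frac13,\infty)$) choose $c_n>0$ with $c_n|\theta^{(i)}(x-n)|\le\eta(x)$ for $|x-n|\le\frac13$ and $i\le n$; this is possible as $\eta$ has a positive minimum on that interval. Put $o(x)=\sum_{n\ge n_0}(-1)^nc_n\theta(x-n)$. The supports are disjoint, so $o$ is smooth. For fixed $i$, if $x\geq \max(i,n_0)+\frac12$, only a term with $n\ge i$ can be nonzero near $x$, so $|o^{(i)}(x)|\le\eta(x)$.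 $\square$

**Remark 3.4.** If $M$ is bounded, then $\operatorname{cl}(M)$ lies in no Hardy field: take $\eta$ as in (2.1) for $L=M$ and $o$ from Lemma 3.3. Then $|o^{(i)}|\le\eta\le\varphi$ for all $\varphi\in M^{>0}$ and all $i$, so $o\in\operatorname{cl}(M)$ with approximant $h=0$, but $o$ oscillates.

## 4. Small perturbations and analytic approximation

Two tools. The first says that a differentially transcendental element may be moved a very small amount without leaving the world of Hardy fields. The second says that such a small move can make a germ analytic.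

**Lemma 4.1.** *Let $L:=K\langle\varepsilon\rangle$ be a Hardy field, with $\varepsilon$ differentially transcendental over the Hardy field $K$, and let $\eta>0$ be a continuous germ with $\eta\le|g|$ for all $g\in L^{\ne}$. Let $\delta\in\mathcal C^{<\infty}$ with $|\delta^{(i)}|\le\eta$ eventually for each $i$. Then $K\langle\varepsilon+\delta\rangle$ is a Hardy field, and*
$$\tfrac12|P(\varepsilon)|\le|P(\varepsilon+\delta)|\le\tfrac32|P(\varepsilon)|\qquad(0\ne P\in K\{Y\}).$$
*If $L$ is bounded, so is $K\langle\varepsilon+\delta\rangle$.*

*Proof.* Let $0\ne P\in K\{Y\}$ have order at most $r$. It is an ordinary polynomial in $Y,\dots,Y^{(r)}$, so Taylor's formula gives a finite sum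
$$P(\varepsilon+\delta)-P(\varepsilon)=\sum_{\mathbf i\ne0}P_{\mathbf i}\,\delta^{i_0}(\delta')^{i_1}\cdots(\delta^{(r)})^{i_r},\qquad P_{\mathbf i}\in K\{\varepsilon\}\subseteq L .$$
As $1\in L$, we have $\eta\le1$. Each product of derivatives of $\delta$ has at least one factor, so it is at most $\eta$ in absolute value, and the whole difference is at most $\eta\sum|P_{\mathbf i}|$. By transcendence $P(\varepsilon)\ne0$, so $g=P(\varepsilon)/\bigl(2(1+\sum|P_{\mathbf i}|)\bigr)\in L^{\ne}$ and $\eta\le|g|$. Hence the difference is at most $|g|\sum|P_{\mathbf i}|\le\frac12|P(\varepsilon)|$, which is the displayed inequality. In particular $P(\varepsilon+\delta)$ is eventually nonvanishing for every nonzero $P$, and (1.1) applies. Finally $|P(\varepsilon+\delta)/Q(\varepsilon+\delta)|\le3|P(\varepsilon)/Q(\varepsilon)|$ for nonzero $P,Q$, so if $\varphi$ bounds $L$, then $3\varphi$ bounds $K\langle\varepsilon+\delta\rangle$. $\square$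

**Lemma 4.2.** *Let $f\in\mathcal C^{<\infty}$ and let $\eta>0$ be a continuous germ. There is $h\in\mathcal C^\omega$ with $|(f-h)^{(k)}|\le\eta$ eventually, for every $k$.*

*Proof.* **Step 1: cutoffs and tolerances.** This step fixes the data, before any approximation is made. Choose $a_0<a_1<\cdots$ with $a_{n+1}\ge a_n+1$, $\eta$ continuous and positive on $[a_0,\infty)$, and $f$ of class $C^n$ on a neighborhood of $[a_{n-1},\infty)$ for $n\ge1$. Put $J_n=[a_n,a_{n+1}]$ and $\epsilon_n=\min_{[a_0,a_{n+1}]}\eta$, which is nonincreasing in $n$. Write $\|g\|_{n,J}=\max_{k\le n}\sup_J|g^{(k)}|$. For $n\ge1$ let $\psi_n\in C_c^\infty(\mathbb R)$ have support in $[a_{n-1},a_{n+2}]$ and equal $1$ on $J_n$. By Leibniz' rule there is $c_n\ge0$ with $\|\psi_ng\|_{n-1,J}\le c_n\|g\|_{n-1,J}$ for every compact interval $J$ and $g\in C^{n-1}(J)$ (take $c_n=2^{n-1}\|\psi_n\|_{n-1,\mathbb R}$). Choose $\sigma_n>0$ with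
$$\sigma_n\le\frac{\epsilon_n}{4(1+c_{n+1})},\qquad\sigma_n\le2^{-n}\frac{\epsilon_n}4 .$$

**Step 2: the pieces $h_n$.** This step corrects the current error near $J_n$ by an entire function that is negligible far to the left. Let $G_\tau(x)=(\pi\tau)^{-1/2}e^{-x^2/\tau}$, which has integral $1$. For $n\ge1$ put recursively
$$S_{n-1}=h_1+\dots+h_{n-1},\qquad u_n=\psi_n\cdot(f-S_{n-1}),\qquad h_n=G_{\tau_n}*u_n .$$
Since $f$ is $C^n$ near the support of $\psi_n$, $u_n\in C_c^n(\mathbb R)$. The function $h_n(z)=\int G_{\tau_n}(z-s)u_n(s)\,ds$ is entire and real on $\mathbb R$. We choose $\tau_n>0$ so small that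

* $\|u_n-h_n\|_{n,\mathbb R}\le\sigma_n$. This is possible since $(G_\tau*u_n)^{(k)}=G_\tau*u_n^{(k)}$ for $k\le n$, and this tends to $u_n^{(k)}$ uniformly as $\tau\to0$, because $u_n^{(k)}$ is bounded and uniformly continuous.
* $|h_n(z)|\le2^{-n}$ whenever $\operatorname{Re}z\le a_{n-1}-1$ and $|\operatorname{Im}z|\le\frac12$. For such $z$ and $s\in\operatorname{supp}u_n$, $\operatorname{Re}(z-s)^2=(\operatorname{Re}z-s)^2-(\operatorname{Im}z)^2\ge1-\frac14$, so $|h_n(z)|\le(\pi\tau_n)^{-1/2}\|u_n\|_{L^1}e^{-3/(4\tau_n)}$, which tends to $0$ as $\tau_n\to0$.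

**Step 3: analyticity of the sum.** This step shows $h=\sum_nh_n\in\mathcal C^\omega$. A compact subset of the strip $|\operatorname{Im}z|<\frac12$ lies in $\operatorname{Re}z\le a_{n-1}-1$ for all large $n$, since $a_n\to\infty$. So the series converges locally uniformly on the strip by the second choice. Hence $h$ is holomorphic there, real analytic on $\mathbb R$, and may be differentiated termwise.

**Step 4: the error on $J_n$.** This step gives the estimate; let $n\ge1$.

* On $J_n$ we have $\psi_n=1$, so $f-S_n=u_n-h_n$ and $\|f-S_n\|_{n,J_n}\le\sigma_n$.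
* Since $u_{n+1}=\psi_{n+1}(f-S_n)$, $\|h_{n+1}\|_{n,J_n}\le\|u_{n+1}\|_{n,J_n}+\sigma_{n+1}\le c_{n+1}\sigma_n+\sigma_{n+1}$.
* For $m\ge n+2$ the support of $u_m$ lies in $[a_{m-1},\infty)\subseteq[a_{n+1},\infty)$, and $u_m$ is $C^m$, so $u_m$ and its derivatives of order $\le m$ vanish on $J_n$. So $\|h_m\|_{n,J_n}\le\sigma_m$.

Since $f-h=(f-S_n)-h_{n+1}-\sum_{m\ge n+2}h_m$, we get
$$\|f-h\|_{n,J_n}\le(1+c_{n+1})\sigma_n+\sum_{m>n}\sigma_m\le\tfrac{\epsilon_n}4+\sum_{m>n}2^{-m}\tfrac{\epsilon_m}4\le\tfrac{\epsilon_n}4+\tfrac{\epsilon_n}4\le\eta\quad\text{on }J_n .$$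
For fixed $k$ this bounds $|(f-h)^{(k)}|$ by $\eta$ on all $J_n$ with $n\ge k$, $n\ge1$, that is, eventually. $\square$

## 5. How a smooth field meets a non-smooth germ

Which germs $f\notin\mathcal C^\infty$ could extend a smooth Hardy field? Try the simplest ones: roots, antiderivatives, exponentials and logarithms of elements of the field. These are all smooth. More generally:

**Proposition 5.1.** *If $K$ is a $\mathcal C^\infty$-Hardy field and $f\notin\mathcal C^\infty$ lies in a Hardy field extension of $K$, then $f$ is differentially transcendental over $K$.*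

*Proof.* Suppose $f$ lies in a Hardy field extension of $K\subseteq\mathcal C^\infty$ and is differentially algebraic over $K$. We show $f\in\mathcal C^\infty$. Choose a nonzero $P\in K\{Y\}$ with $P(f)=0$, of minimal order $r$ and then of minimal degree in $Y^{(r)}$. (As $P\notin K$, the order makes sense.) The separant $s=\partial P/\partial Y^{(r)}$ is nonzero, and it has lower order or lower degree in $Y^{(r)}$ than $P$, or lies in $K$; so $s(f)\ne0$ by minimality. As $s(f)$ lies in a Hardy field, it is eventually nonvanishing.

Fix $a$ such that on $(a,\infty)$ the finitely many coefficients of $P$ are $C^\infty$, $f$ is $C^{r+1}$, $P(f)=0$, and $s(f)$ has no zero. View $P$ as a $C^\infty$ function of $(t,Y,\dots,Y^{(r)})$. Let $t_0>a$. At $(t_0,f(t_0),\dots,f^{(r)}(t_0))$ the derivative of $P$ in the last variable is nonzero. So by the implicit function theorem and the continuity of $f,\dots,f^{(r)}$, there is a $C^\infty$ function $G$ with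
$$f^{(r)}=G(t,f,\dots,f^{(r-1)})\quad\text{near }t_0.$$
If $f$ is $C^m$ on $(a,\infty)$ with $m\ge r$, then $f,\dots,f^{(r-1)}$ are $C^{m-r+1}$, so $f^{(r)}$ is $C^{m-r+1}$ near every $t_0>a$, i.e. $f$ is $C^{m+1}$ on the same half-line $(a,\infty)$. By induction $f$ is $C^\infty$ on $(a,\infty)$. $\square$

So $f$ must be differentially transcendental. Here is a first approach to Theorem A. Take some $f\notin\mathcal C^\infty$ in a Hardy field (Section 7 provides one) and a $\mathcal C^\infty$-Hardy field $K$ such that $K\cup\{f\}$ lies in a Hardy field, say $K=\mathbb Q$. Extend $K$ by Zorn's lemma to a maximal $\mathcal C^\infty$-Hardy field $M$, and hope that $M\cup\{f\}$ still lies in a Hardy field. The hope fails at a definite point: on its way up, $M$ may pick up a smooth germ whose difference with $f$ oscillates.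

**Proposition 5.2.** *Let $K$ be a $\mathcal C^\infty$-Hardy field and $f\in\mathcal C^{<\infty}\setminus\mathcal C^\infty$ such that $K\cup\{f\}$ lies in a Hardy field and $L=K\langle f\rangle$ is bounded. Then there is $h^*\in\mathcal C^\infty$ such that $K\langle h^*\rangle$ is a $\mathcal C^\infty$-Hardy field, but no Hardy field contains both $h^*$ and $f$.*

*Proof.* Take a continuous $\eta>0$ with $\eta\le|g|$ for all $g\in L^{\ne}$, by (2.1). Lemma 3.3 for $\eta/2$ gives $o\in\mathcal C^\infty$ and $c_n>0$ with $o(n)=(-1)^nc_n$ for large $n$ and $|o^{(i)}|\le\eta/2$ for every $i$. Let $\ell>0$ be the piecewise linear germ with $\ell(n)=c_n$, and put $\rho=\frac12\min(\eta,\ell)$. This is continuous, with $0<\rho\le\eta/2$ and $\rho(n)<c_n$. By Lemma 4.2 take $h\in\mathcal C^\omega$ with $|(h-f)^{(i)}|\le\rho$ for all $i$, and put $h^*=h+o\in\mathcal C^\infty$.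

The germ $\delta=h^*-f=(h-f)+o$ satisfies $|\delta^{(i)}|\le\rho+\eta/2\le\eta$ for every $i$, and $f$ is differentially transcendental over $K$ by Proposition 5.1. So Lemma 4.1 with $\varepsilon=f$ shows that $K\langle h^*\rangle$ is a Hardy field; it is smooth by (1.2). At large integers $n$ we have $|(h-f)(n)|\le\rho(n)<c_n=|o(n)|$, so $\delta(n)$ has sign $(-1)^n$. Hence no Hardy field contains $h^*-f$. $\square$

So if $K\langle f\rangle$ is bounded, some maximal $\mathcal C^\infty$-Hardy field contains $K\langle h^*\rangle$, and it can never be enlarged by $f$. This tells us what a set $A$ as in Theorem A must look like. Apply the proposition to $K=\mathbb Q\langle A\rangle$, the differential field generated by $A$: for such an $A$, the field $\mathbb Q\langle A\rangle\langle f\rangle$ must be *unbounded*. It has cardinality at most $\max(|A|,\aleph_0)$, so Lemma 2.2 forces $|A|\ge\mathfrak b$. This points back to Section 3: unbounded fields are exactly those whose closures behave well. The plan is now to build $A=(h_\beta)_{\beta<\mathfrak b}$, with the $h_\beta$ analytic and approaching $f$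 so fast that the differences $h_{\beta'}-h_\beta$ alone make every $M\supseteq A$ unbounded and put $f$ into $\operatorname{cl}(M)$. For this we need, over any bounded Hardy field, a very small positive germ that still generates a Hardy field.

## 6. Towers of very fast germs

Given a bounded Hardy field $K$ and a continuous germ $w$, we want $y\ge w$ which generates a bounded Hardy field over $K$, with $1/y$ and all its derivatives smaller than all of $K^{>0}$. Size alone is not enough: $\varphi\cdot(2+\sin x)$ is as large as we please, but if $\varphi\in K^{>0}$, no Hardy field contains it together with $K$. We therefore ask for a whole sequence $y=y_0,y_1,y_2,\dots$, each larger than $K$, with $y_n'=y_ny_{n+1}$ and $y_n$ larger than every power of $y_{n+1}$. Writing $y_n=e^{z_n}$, the equation becomes $z_n'=e^{z_{n+1}}$.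

The difficulty is that $z_n$ is obtained from $z_{n+1}$ by integration, so one would have to start at the end of an infinite sequence, while all $z_n$ must stay above a prescribed $u$. The way out is to let $z_n$ come into play only near time $n$: on $[j,j+1]$ only $z_0,\dots,z_{j+1}$ exist, and the last one can be chosen freely. The price is that the $z_n$ are not smooth on one half-line, but we only need $\mathcal C^{<\infty}$.

**Lemma 6.1.** *Let $u:[0,\infty)\to[9,\infty)$ be continuous, nondecreasing, $u\to\infty$. There are germs $z_n\in\mathcal C^{<\infty}$ ($n\ge0$) with $z_n'=e^{z_{n+1}}$, $z_n\ge u$, $z_n\ge z_{n+1}^2$ (eventually, for each $n$).*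

*Proof.* **Step 1: the two lowest functions on $[j,j+1]$.** This step produces, on each unit interval, a pair $p_j,q_j$ with $p_j'=e^{q_j}$, $q_j\le\sqrt{p_j}$ and prescribed boundary values, so that the pairs can later be glued. Let $\zeta_0=u(1)$. Given $\zeta_j\ge u(j+1)\ge9$, choose $Z_j>\zeta_j$ with $\zeta_{j+1}:=\sqrt{Z_j}\ge u(j+2)$. For $s\ge0$ put
$$v_s(z)=\sqrt z-s(Z_j-z)\quad(\zeta_j\le z\le Z_j),\qquad I(s)=\int_{\zeta_j}^{Z_j}e^{-v_s(z)}\,dz .$$
Then $I$ is continuous and $I(s)\to\infty$ as $s\to\infty$. With $z=w^2$,
$$I(0)<\int_9^\infty e^{-\sqrt z}\,dz=\int_3^\infty2we^{-w}\,dw=2(3+1)e^{-3}=8e^{-3}<1 .$$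
So we can fix $s\geq 0$ with $I(s)=1$; put $v_j:=v_s$. The map $z\mapsto j+\int_{\zeta_j}^ze^{-v_j}$ is a $C^1$ bijection $[\zeta_j,Z_j]\to[j,j+1]$ with positive derivative. Let $p_j$ be its inverse and $q_j=v_j\circ p_j$. Then
$$p_j'=e^{q_j},\quad p_j(j)=\zeta_j,\quad p_j(j+1)=Z_j,\quad q_j\le\sqrt{p_j},\quad q_j(j+1)=v_j(Z_j)=\sqrt{Z_j}=\zeta_{j+1}.$$

**Step 2: gluing.** This step defines all $z_n$ and checks the differential equations. Recursively in $j\ge0$ define $z_0,\dots,z_{j+1}$ on $[j,j+1]$ by $z_{j+1}=q_j$, $z_j=p_j$, and for $n=j-1,\dots,0$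
$$z_n(x)=z_n(j)+\int_j^xe^{z_{n+1}},$$
with $z_n(j)$ taken from the previous interval. The pieces fit together continuously: for the integrated ones this is built in, and $z_{j+1}$, which is $q_j$ on $[j,j+1]$ and $p_{j+1}$ on $[j+1,j+2]$, satisfies $q_j(j+1)=\zeta_{j+1}=p_{j+1}(j+1)$. Hence $z_{n+1}$ is continuous on $[n,\infty)$, and
$$z_n(x)=\zeta_n+\int_n^xe^{z_{n+1}}\qquad(x\ge n).$$
(On $[n,n+1]$ this is $p_n'=e^{q_n}$; later it is the definition.) So $z_n$ is $C^1$ on $[n,\infty)$ with $z_n'=e^{z_{n+1}}$ there. By induction on $k\ge1$, $z_n$ is $C^k$ on $[n+k-1,\infty)$ for all $n$: if $z_{n+1}$ is $C^k$ on $[n+k,\infty)$, then $z_n'=e^{z_{n+1}}$ is $C^k$ there, so $z_n$ is $C^{k+1}$ on $[n+k,\infty)$. Thus $z_n\in\mathcal C^{<\infty}$. Moreover $z_n$ is increasing on $[n,\infty)$, with $z_n\ge\zeta_n\ge9$ there.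

**Step 3: $z_{n+1}\le\sqrt{z_n}$ on $[j,j+1]$ for all $n\le j$.** This step propagates the inequality $q_j\le\sqrt{p_j}$ upward and forward in time. We use induction on $j$, and for fixed $j$ we go downward in $n$. For $n=j$ the claim is $q_j\le\sqrt{p_j}$. Let $n<j$. Then $z_{n+1}\ge9$ on $[j,j+1]$, as $n+1\le j$. Put $D=z_n-z_{n+1}^2$. By the claim on $[j-1,j]$ (where $n\le j-1$), $D(j)\ge0$. By the claim for $n+1$ on $[j,j+1]$, $z_{n+2}\le\sqrt{z_{n+1}}$, so on $[j,j+1]$
$$D'=e^{z_{n+1}}-2z_{n+1}e^{z_{n+2}}\ge e^{z_{n+1}}-2z_{n+1}e^{\sqrt{z_{n+1}}}\ge0 .$$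
The last inequality says $z-\sqrt z-\log(2z)\ge0$ for $z=z_{n+1}\ge9$. It holds because this function has derivative $1-\frac1{2\sqrt z}-\frac1z\ge1-\frac16-\frac19>0$ on $[9,\infty)$ and equals $6-\log18>0$ at $9$. So $D\ge0$ on $[j,j+1]$, which gives the claim.

**Step 4: the two inequalities.** This step reads off the conclusion. Since $z_{n+1}\ge9$ on $[n+1,\infty)$, Step 3 gives $z_n\ge z_{n+1}^2\ge z_{n+1}$ there. For $n\le j$ and $x\in[j,j+1]$,
$$z_n(x)\ge z_n(j)\ge z_{n+1}(j)\ge\dots\ge z_j(j)=\zeta_j\ge u(j+1)\ge u(x).\qquad\square$$

**Lemma 6.2.** *Let $K$ be a bounded Hardy field and $w$ a continuous germ. There is $y\in\mathcal C^{<\infty}$ with $y\ge w$, $y\ge1$ such that $K\langle y\rangle$ is a bounded Hardy field, $y$ is differentially transcendental over $K$, and $|(1/y)^{(i)}|<c$ eventually for all $i\ge0$, $c\in K^{>0}$.*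

*Proof.* **Step 1: the tower and its growth.** This step translates Lemma 6.1 into statements on $y_n=e^{z_n}$. Let $\varphi$ bound $K$, and let $\varphi,w$ be continuous on $[a,\infty)$, $a\ge0$. The function
$$u(x)=9+x+\max_{a\le t\le\max(a,x)}\log\max(\varphi(t),w(t),1)$$
is as in Lemma 6.1, and $e^u\ge\max(\varphi,w)$ eventually. Take $z_n$ from Lemma 6.1 and put $y_n=e^{z_n}$, $y=y_0$. Then $y\ge w$, $y\ge1$, and
$$y_n'=y_nz_n'=y_ny_{n+1}. \tag{6.1}$$
For $c\in K^{\ne}$ we have $y_n/|c|\to\infty$, since $y_n\ge e^u\ge\varphi\ge N|c|$ eventually for each integer $N$. For each $m$ we have $y_n/y_{n+1}^m\to\infty$, since $z_n-mz_{n+1}\ge z_{n+1}^2-mz_{n+1}\to\infty$.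

**Step 2: monomials are ordered lexicographically.** This step shows that a polynomial in the $y_n$ has one dominating term. For $\mathbf i=(i_0,\dots,i_r)$ write $\mathbf y^{\mathbf i}=y_0^{i_0}\cdots y_r^{i_r}$, and order exponents lexicographically. Let $\mathbf i>\mathbf i'$ with first difference at $p$, and let $c,c'\in K^{\ne}$. With $N=\max_q|i_q-i'_q|$ and $y_q\ge1$,
$$\left|\frac{c\,\mathbf y^{\mathbf i}}{c'\,\mathbf y^{\mathbf i'}}\right|\ge\left|\frac c{c'}\right|y_p\prod_{q=p+1}^ry_q^{-N}\quad\text{eventually}.$$
If $p=r$, the right side is $|c/c'|\,y_r\to\infty$ by Step 1. If $p<r$, then $y_q\le y_{p+1}$ for $q\ge p+1$, so the right side is at least $|c/c'|\,y_py_{p+1}^{-N(r-p)}\ge|c/c'|\,y_{p+1}$ eventually, and this tends to $\infty$. Therefore: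

$(*)$ *every nonzero polynomial over $K$ in the $y_n$ is asymptotic to its lexicographically leading term $c\,\mathbf y^{\mathbf i}$, hence eventually nonvanishing with the sign of $c$.*

**Step 3: the Hardy field $K\langle y\rangle$, and transcendence.** By (6.1) the ring $K[y_0,y_1,\dots]$ is closed under $'$, and by $(*)$ it satisfies the hypothesis of (1.1), so its fraction field is a Hardy field. It contains $y$, and it is contained in $K\langle y\rangle$ since $y_{n+1}=y_n'/y_n$. So it equals $K\langle y\rangle$. By $(*)$ the $y_n$ are algebraically independent over $K$. By induction, $y^{(n)}\in K[y_0,\dots,y_n]$ and $y_n\in K(y,\dots,y^{(n)})$, so $K(y,\dots,y^{(n)})=K(y_0,\dots,y_n)$ has transcendence degree $n+1$ over $K$. Hence $y,\dots,y^{(n)}$ are algebraically independent over $K$ for every $n$, i.e. $y$ is differentially transcendental over $K$.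

**Step 4: $K\langle y\rangle$ is bounded.** This is needed so that the construction can be iterated. Let $P,Q\ne0$ be polynomials over $K$ in the $y_n$, with $P\sim c\,\mathbf y^{\mathbf i}$, $Q\sim c'\mathbf y^{\mathbf i'}$. Eventually $|P|\le2|c|\mathbf y^{\mathbf i}$ and $|Q|\ge\frac12|c'|\mathbf y^{\mathbf i'}\ge\frac12|c'|$, so for some $m$
$$|P/Q|\le4|c/c'|\,\mathbf y^{\mathbf i}\le4\varphi\,y_0^m\le\varphi e^{y_0}\quad\text{eventually}.$$
The bound $\varphi e^{y_0}$ does not depend on $P,Q$.

**Step 5: derivatives of $1/y$.** By induction, $(1/y)^{(i)}=Q_i/y_0$ with $Q_i\in\mathbb Z[y_1,\dots,y_i]$: start with $Q_0=1$ and use $(Q/y_0)'=(Q'-Qy_1)/y_0$. Let $c\in K^{>0}$. The polynomials $cy_0\pm Q_i$ have lexicographically leading term $cy_0$, since $y_0$ does not occur in $Q_i$. By $(*)$ they are eventually positive, so $|Q_i/y_0|<c$. $\square$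

We shall use $\varepsilon=1/y$. Clearly $K\langle\varepsilon\rangle=K\langle y\rangle$. Also $K(\varepsilon,\dots,\varepsilon^{(n)})=K(y,\dots,y^{(n)})$ for each $n$, so the count in Step 3 shows that *$\varepsilon=1/y$ is differentially transcendental over $K$ too.*

## 7. A Hardy field with a non-smooth element

A germ in $\mathcal C^{<\infty}\setminus\mathcal C^\infty$ is easily drawn: put a bump that is $C^n$ but not $C^{n+1}$ near $2n$. But that germ vanishes on intervals far out, so it lies in no Hardy field. We use it only as a perturbation, as Lemma 4.1 permits.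

**Lemma 7.1.** *There is $f\in\mathcal C^{<\infty}\setminus\mathcal C^\infty$ lying in a countable Hardy field, and there is $f^*\in\mathcal C^\infty\setminus\mathcal C^\omega$ lying in a countable Hardy field.*

*Proof.* Take $y$ from Lemma 6.2 for $K=\mathbb Q$, $w=1$. Put $\varepsilon=1/y$ and $L=\mathbb Q\langle\varepsilon\rangle=\mathbb Q\langle y\rangle$, and take a continuous $\eta>0$ with $\eta\le|g|$ for all $g\in L^{\ne}$. By Lemma 4.2 take $h\in\mathcal C^\omega$ with $|(h-\varepsilon)^{(i)}|\le\eta/2$ for all $i$.

Let $\theta_n(x)=\bigl((x-2n)(2n+1-x)\bigr)^{n+1}$ on $[2n,2n+1]$ and $0$ elsewhere. It is $C^n$. It is not $C^{n+1}$ at $2n$, where its $(n+1)$-st derivative is $0$ from the left and $(n+1)!$ from the right. Put $\rho=\sum_nc_n\theta_n$, summed over large $n$, where $c_n>0$ is so small that $c_n|\theta_n^{(i)}|\le\frac12\min_{[2n,2n+1]}\eta$ for $i\le n$. To the right of $2k-1$ only terms with $n\ge k$ are nonzero, so $\rho$ is $C^k$ there and $|\rho^{(k)}|\le\eta/2$ eventually. Thus $\rho\in\mathcal C^{<\infty}$, and $\rho\notin\mathcal C^\infty$ since every half-line contains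 a point $2n$ at which $\rho$ is not $C^{n+1}$.

Apply Lemma 4.1 with $K=\mathbb Q$ and $\delta=h-\varepsilon+\rho$, so that $|\delta^{(i)}|\le\eta$ for all $i$. The germ $f:=h+\rho=\varepsilon+\delta$ generates a Hardy field $\mathbb Q\langle f\rangle$, which is countable, and $f\notin\mathcal C^\infty$ because $h\in\mathcal C^\omega$.

For $f^*$ replace the $\theta_n$ by nonzero $C^\infty$ bump functions supported in $[2n,2n+1]$. Then $\rho$ is smooth; it vanishes on intervals arbitrarily far out without being eventually zero, so it is not analytic on any half-line. Hence $f^*=h+\rho\in\mathcal C^\infty\setminus\mathcal C^\omega$, and the same argument applies. $\square$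

## 8. Analytic approximants of length $\mathfrak b$

For Theorem A we need the next proposition only with $S=\{f\}$; the general case costs nothing more.

**Proposition 8.1.** *Let $F$ be a bounded Hardy field, $\emptyset\ne S\subseteq F$, $|S|\le\mathfrak b$. There is a family $A=(h_\beta)_{\beta<\mathfrak b}$ in $\mathcal C^\omega$ such that*

1. *$F\cup A$ is contained in a Hardy field;*
2. *every Hardy field $M\supseteq A$ is unbounded and satisfies $S\subseteq\operatorname{cl}(M)$.*

The point of statement 2 is that $M$ is arbitrary. It need not contain $F$, or $f\in S$, or the errors $f-h_\beta$. All that $M$ surely contains are the $h_\beta$ and what they generate, for instance their differences. The construction makes these differences comparable to the errors.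

*Proof.* **Step 1: the chain and its two conditions.** This step sets up a recursion which we then carry out. Let $(u_\alpha)_{\alpha<\mathfrak b}$ be the unbounded family of Lemma 2.3, and fix a bijection $\beta\mapsto(f_\beta,\alpha_\beta)$ from $\mathfrak b$ onto $S\times\mathfrak b$. We construct an increasing chain of bounded Hardy fields $K_\beta$ ($\beta<\mathfrak b$) with $K_0=F$, with $K_\lambda=\bigcup_{\gamma<\lambda}K_\gamma$ for limit $\lambda$, and with $K_{\beta+1}=K_\beta\langle h_\beta\rangle$, $h_\beta\in\mathcal C^\omega$, such that $\varepsilon_\beta:=f_\beta-h_\beta\in K_{\beta+1}$ satisfies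
$$0<\varepsilon_\beta\le1/u_{\alpha_\beta}, \tag{8.1}$$
$$|\varepsilon_\beta^{(i)}|\le c\quad\text{for all }i\ge0\text{ and }c\in K_\beta^{>0}. \tag{8.2}$$
At a limit $\lambda<\mathfrak b$, $K_\lambda$ is a union of a chain of Hardy fields, so a Hardy field, and it is bounded by Lemma 2.2, as a union of fewer than $\mathfrak b$ bounded sets.

**Step 2: the successor step.** This step finds $h_\beta$: an analytic germ whose distance from $f_\beta$ is tiny, positive, and still generates a Hardy field over $K_\beta$. Take $y$ from Lemma 6.2 for $K=K_\beta$ and $w=2u_{\alpha_\beta}$. Put $\varepsilon=1/y$ and $L=K_\beta\langle\varepsilon\rangle=K_\beta\langle y\rangle$. Then $L$ is bounded, and $\varepsilon$ is differentially transcendental over $K_\beta$. Take a continuous $\eta>0$ with $\eta\le|g|$ for all $g\in L^{\ne}$. Lemma 4.2 applied to $f_\beta-\varepsilon$ gives $h_\beta\in\mathcal C^\omega$ such that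
$$\delta:=f_\beta-\varepsilon-h_\beta\quad\text{satisfies}\quad|\delta^{(i)}|\le\eta\text{ for all }i .$$
Then $\varepsilon_\beta=f_\beta-h_\beta=\varepsilon+\delta$. By Lemma 4.1, $K_\beta\langle\varepsilon_\beta\rangle$ is a bounded Hardy field. It equals $K_\beta\langle h_\beta\rangle$ because $f_\beta\in F\subseteq K_\beta$.

*Check of (8.1):* as $\frac1{2y}\in L^{\neq}$, we have $|\delta|\le\eta\le\frac1{2y}$, so $0<\frac1{2y}\le\varepsilon_\beta\le\frac2y\le1/u_{\alpha_\beta}$. *Check of (8.2):* let $c\in K_\beta^{>0}$. By Lemma 6.2, $|\varepsilon^{(i)}|\le c/2$, and $\eta\le c/2$ since $c/2\in L^{\ne}$. So $|\varepsilon_\beta^{(i)}|\le c$.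

**Step 3: statement 1.** The union $\bigcup_{\beta<\mathfrak b}K_\beta$ is a Hardy field containing $F\cup A$.

**Step 4: what an arbitrary $M\supseteq A$ sees.** This step compares errors, which may lie outside $M$, with differences, which lie in $M$. Let $M\supseteq A$ be any Hardy field and $f\in S$. Put $B_f=\{\beta<\mathfrak b:f_\beta=f\}$. The map $\beta\mapsto\alpha_\beta$ is a bijection $B_f\to\mathfrak b$. Hence $|B_f|=\mathfrak b$, and since $\mathfrak b$ is a cardinal, $B_f$ is cofinal in $\mathfrak b$. Let $\beta<\beta'$ in $B_f$ and
$$d=h_{\beta'}-h_\beta=(f-\varepsilon_{\beta'})-(f-\varepsilon_\beta)=\varepsilon_\beta-\varepsilon_{\beta'}\in M .$$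
Since $\varepsilon_\beta\in K_{\beta+1}\subseteq K_{\beta'}$, condition (8.2) for $\beta'$ with $c=\frac12\varepsilon_\beta$ gives $\varepsilon_{\beta'}\le\frac12\varepsilon_\beta$; and $\varepsilon_{\beta'}>0$. So
$$\tfrac12\varepsilon_\beta\le d\le\varepsilon_\beta . \tag{8.3}$$

**Step 5: $M$ is unbounded.** By (8.3) and (8.1), $1/d\in M$ and $1/d\ge1/\varepsilon_\beta\ge u_{\alpha_\beta}$. For every $\alpha<\mathfrak b$ there is $\beta\in B_f$ with $\alpha_\beta=\alpha$, and some $\beta'>\beta$ in $B_f$ by cofinality. So a bound for $M$ would bound $(u_\alpha)_{\alpha<\mathfrak b}$, which is impossible.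

**Step 6: $f\in\operatorname{cl}(M)$.** This step shows that for each $\varphi\in M^{>0}$ some $h_{\beta'}$ is within $\varphi$ of $f$, with all derivatives. Let $\varphi\in M^{>0}$. The continuous germ $2/\varphi$ does not bound $(u_\alpha)$, so there are $\alpha$ and $t_n\to\infty$ with $u_\alpha(t_n)>2/\varphi(t_n)$. Let $\beta\in B_f$ with $\alpha_\beta=\alpha$, choose $\beta'>\beta$ in $B_f$, and let $d$ be as in Step 4. For large $n$,
$$d(t_n)\le\varepsilon_\beta(t_n)\le\frac1{u_\alpha(t_n)}<\frac{\varphi(t_n)}2 .$$
So far this is information along a sequence only, and about $\varepsilon_\beta$, which $M$ may not contain, it would stay so. But $d-\varphi/2$ *is* in $M$, and is negative at the $t_n$, so it is eventually negative: $d\le\varphi/2$. Now (8.3) gives $\varepsilon_\beta\le2d\le\varphi$ eventually. Finally (8.2) for $\beta'$ with $c=\varepsilon_\beta\in K_{\beta'}^{>0}$ gives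
$$|(f-h_{\beta'})^{(i)}|=|\varepsilon_{\beta'}^{(i)}|\le\varepsilon_\beta\le\varphi\quad\text{eventually, for every }i .$$
Since $h_{\beta'}\in M$, this proves $f\in\operatorname{cl}(M)$. $\square$

**Proof of Theorem A.** Let $f\in\mathcal C^{<\infty}\setminus\mathcal C^\infty$ be as in Lemma 7.1 and $F=\mathbb Q\langle f\rangle$. It is countable, hence bounded. Let $A$ be as in Proposition 8.1 for $F$ and $S=\{f\}$. By statement 1 the differential field $\mathbb Q\langle A\rangle$ generated by $A$ is a Hardy field, and by (1.2) it is a $\mathcal C^\omega$-Hardy field. If $M\supseteq A$ is any Hardy field, then by statement 2 it is unbounded with $f\in\operatorname{cl}(M)$, so by Proposition 3.2 the Hardy field $\operatorname{Frac}\operatorname{cl}(M)$ contains $M\cup\{f\}$.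

Unions of nonempty chains of $\mathcal C^\infty$-Hardy fields are $\mathcal C^\infty$-Hardy fields, so by Zorn's lemma there is a maximal $\mathcal C^\infty$-Hardy field containing $\mathbb Q\langle A\rangle$. Let $M$ be any maximal $\mathcal C^\infty$-Hardy field with $M\supseteq A$. Then $f\notin M$ because $f\notin\mathcal C^\infty$, so the Hardy field $\operatorname{Frac}\operatorname{cl}(M)\ni f$ properly contains $M$. So $M$ is not a maximal Hardy field. $\blacksquare$

Note how $A$ escapes Proposition 5.2: by Proposition 8.1 every Hardy field containing $A$ is unbounded, so $K\langle f\rangle$ is never bounded for $K\supseteq A$.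

## 9. Many germs at once, and the analytic case

**Theorem B.** *Let $F$ be a bounded Hardy field (e.g. $|F|<\mathfrak b$), and let $S\subseteq F$ with $|S|\le\mathfrak b$. There is $A\subseteq\mathcal C^\omega$ such that $F\cup A$ lies in a Hardy field, and for every Hardy field $M\supseteq A$: $S\subseteq\operatorname{cl}(M)$, and $\operatorname{cl}(M)$ is contained in a Hardy field. In particular $S$ is contained in every maximal Hardy field containing $A$; and for $r\in\{\infty,\omega\}$ there is a maximal $\mathcal C^r$-Hardy field $M\supseteq F\cap\mathcal C^r$ such that $M\cup S$ lies in a Hardy field. Also, some maximal $\mathcal C^\omega$-Hardy field is not a maximal $\mathcal C^\infty$-Hardy field.*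

*Proof.* We may assume $S\ne\emptyset$; otherwise enlarge $S$ to $\{0\}$. Take $A$ from Proposition 8.1.

**Step 1: arbitrary and maximal $M\supseteq A$.** For a Hardy field $M\supseteq A$, Proposition 8.1 gives that $M$ is unbounded and $S\subseteq\operatorname{cl}(M)$, and Proposition 3.2 gives that $\operatorname{cl}(M)\subseteq\operatorname{Frac}\operatorname{cl}(M)$, a Hardy field. If $M$ is a maximal Hardy field, then $\operatorname{cl}(M)=M$, so $S\subseteq M$.

**Step 2: maximal $\mathcal C^r$-Hardy fields.** This step keeps all of $F\cap\mathcal C^r$. The differential field generated by $(F\cap\mathcal C^r)\cup A$ inside a Hardy field containing $F\cup A$ is a $\mathcal C^r$-Hardy field by (1.2). By Zorn it extends to a maximal $\mathcal C^r$-Hardy field $M$, and $M\cup S\subseteq\operatorname{Frac}\operatorname{cl}(M)$ by Step 1.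

**Step 3: analytic versus smooth.** For the last claim take $F=\mathbb Q\langle f^*\rangle$ with $f^*\in\mathcal C^\infty\setminus\mathcal C^\omega$ from Lemma 7.1, $S=\{f^*\}$ and $r=\omega$ in Step 2. Then $M\langle f^*\rangle\subseteq\operatorname{Frac}\operatorname{cl}(M)$ is a $\mathcal C^\infty$-Hardy field by (1.2), and it properly contains $M$ because $f^*\notin\mathcal C^\omega$. So $M$ is a maximal $\mathcal C^\omega$-Hardy field that is not a maximal $\mathcal C^\infty$-Hardy field. $\blacksquare$

For $|F|<\mathfrak b$ one may take $S=F$: every Hardy field $F$ with $|F|<\mathfrak b$ lies in a common Hardy field with some maximal $\mathcal C^\infty$-Hardy field containing $F\cap\mathcal C^\infty$.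

## 10. Maximal smooth Hardy fields that are maximal, when $\mathfrak b=2^{\aleph_0}$

The obstruction of Section 5 can be turned into a construction: use it against every non-smooth germ in turn.

**Theorem C.** *(i) If $K$ is a $\mathcal C^\infty$-Hardy field and $f\notin\mathcal C^\infty$ lies in a Hardy field extension of $K$, then $f$ is differentially transcendental over $K$. (ii) If $\mathfrak b=2^{\aleph_0}$ (e.g. under CH or MA), every $\mathcal C^\infty$-Hardy field of cardinality $<2^{\aleph_0}$ extends to a maximal $\mathcal C^\infty$-Hardy field that is a maximal Hardy field. So under $\mathfrak b=2^{\aleph_0}$ both kinds of maximal $\mathcal C^\infty$-Hardy fields exist.*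

*Proof.* Part (i) is Proposition 5.1. For (ii) let $\mathfrak b=\mathfrak c:=2^{\aleph_0}$ and let $H$ be a $\mathcal C^\infty$-Hardy field with $|H|<\mathfrak c$.

**Step 1: a chain that excludes what it can.** This step builds $M_\alpha$ so that every non-smooth germ is considered once while the field is still bounded. A continuous function is determined by its values at rational points, so there are at most $\mathfrak c$ germs in $\mathcal C^{<\infty}\setminus\mathcal C^\infty$, and this set is nonempty by Lemma 7.1. Enumerate it, possibly with repetitions, as $\{f_\alpha:\alpha<\mathfrak c\}$. We build an increasing chain of $\mathcal C^\infty$-Hardy fields $M_\alpha$ with $M_0=H$, unions at limits, and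
$$|M_\alpha|\le\max(|H|,|\alpha|,\aleph_0)<\mathfrak c .$$
If no Hardy field contains $M_\alpha\cup\{f_\alpha\}$, let $M_{\alpha+1}=M_\alpha$. Otherwise $L=M_\alpha\langle f_\alpha\rangle$ is a Hardy field with $|L|<\mathfrak c=\mathfrak b$, hence bounded by Lemma 2.2. Proposition 5.2 with $K=M_\alpha$, $f=f_\alpha$ gives $h^*\in\mathcal C^\infty$ such that $M_{\alpha+1}:=M_\alpha\langle h^*\rangle$ is a $\mathcal C^\infty$-Hardy field and no Hardy field contains both $h^*$ and $f_\alpha$. The cardinality bound is preserved, since adjoining one element multiplies the cardinality by at most $\aleph_0$.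

**Step 2: the result is maximal among all Hardy fields.** Let $M$ be a maximal $\mathcal C^\infty$-Hardy field containing $\bigcup_{\alpha<\mathfrak c}M_\alpha$; it exists by Zorn. Suppose $N\supsetneq M$ is a Hardy field. By maximality of $M$, $N\not\subseteq\mathcal C^\infty$, so $f_\alpha\in N$ for some $\alpha$. Then $N\supseteq M_\alpha\cup\{f_\alpha\}$, so the second case occurred at stage $\alpha$. Hence $N$ contains both $h^*\in M_{\alpha+1}\subseteq M$ and $f_\alpha$, a contradiction. So $M$ is a maximal Hardy field containing $H$.

**Step 3: both kinds.** Under $\mathfrak b=2^{\aleph_0}$, Step 2 (for instance with $H=\mathbb Q$) gives a maximal $\mathcal C^\infty$-Hardy field that is a maximal Hardy field, and Theorem A gives one that is not. $\blacksquare$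

The hypothesis $\mathfrak b=2^{\aleph_0}$ keeps every intermediate field $M_\alpha\langle f_\alpha\rangle$ bounded, which Proposition 5.2 needs. Whether ZFC alone proves the existence of a maximal $\mathcal C^\infty$-Hardy field that is a maximal Hardy field is not decided by these arguments.
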